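\title{Grassmann orbitopes that are not projected spectrahedra}

\begin{abstract}
The Grassmann orbitope $\mathcal G_{d,n}$ is the convex hull of the Grassmannian of oriented $d$-planes in $\mathbb R^n$ in its Pl\"ucker embedding. We show that $\mathcal G_{3,16}$ is not a linear projection of a spectrahedron, which answers a question of Sanyal, Sottile and Sturmfels in the negative. If it were such a projection, every affine function that is nonnegative on the Grassmannian would locally be a sum of squares of smooth functions. We construct a $3$-form $\varphi$ of comass one on $\mathbb R^{16}$ such that, along a four-parameter family of $3$-planes, the leading term of $1-\varphi$ is a nonnegative quartic form that is not a sum of squares. More generally, $\mathcal G_{d,n}$ is a projected spectrahedron if $\min(d,n-d)\le2$, and it is not one if $\min(d,n-d)\ge3$ and $\max(d,n-d)\ge13$, or, by a theorem of Fawzi on separable states, if $\min(d,n-d)\ge4$ and $\max(d,n-d)\ge8$.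
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Fix integers $1\le d<n$, and let $SO(n)$ act on the exterior power $\wedge_d\mathbb R^n$ by $g(v_1\wedge\dots\wedge v_d)=gv_1\wedge\dots\wedge gv_d$. Let $X_{d,n}$ be the orbit of $e_1\wedge\dots\wedge e_d$. Since $d<n$, every orthonormal $d$-tuple extends to a positively oriented orthonormal basis, so
\[
X_{d,n}=\{v_1\wedge\dots\wedge v_d:\ v_1,\dots,v_d\in\mathbb R^n\text{ orthonormal}\}.
\]
This is the Grassmannian of oriented $d$-planes in $\mathbb R^n$ in its Pl\"ucker embedding. Replacing $v_1$ by $-v_1$ shows that $X_{d,n}=-X_{d,n}$. The \emph{Grassmann orbitope} is the convex hull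
\[
\mathcal G_{d,n}=\operatorname{conv}X_{d,n}\subset\wedge_d\mathbb R^n .
\]

A \emph{spectrahedron} is the intersection of the cone of positive semidefinite real symmetric matrices of some size with an affine subspace, and a \emph{projected spectrahedron} is the image of a spectrahedron under a linear map. It is known that Grassmann orbitopes are in general not spectrahedra; in particular $\mathcal G_{3,6}$ is not one. Sanyal, Sottile and Sturmfels \cite{SSS} write: ``We do not know whether they [Grassmann orbitopes] are linear projections of spectrahedra.'' The question of this paper is therefore whether every $\mathcal G_{d,n}$ with $1\le d<n$ is a projected spectrahedron.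

The question is one about alternating forms. A linear functional $\varphi$ on $\wedge_d\mathbb R^n$ is an alternating $d$-form on $\mathbb R^n$, and its maximum on $\mathcal G_{d,n}$ is its \emph{comass}, the largest value $\varphi(v_1,\dots,v_d)$ on an orthonormal $d$-tuple. The polar body
\[
\mathcal G_{d,n}^\circ=\{\varphi:\ \varphi\le1\text{ on }\mathcal G_{d,n}\}
\]
is the comass unit ball. If $\mathcal G_{d,n}$ is a projected spectrahedron, then the comass of every $d$-form is the maximum of a linear function on one fixed spectrahedron, and every valid inequality $\varphi\le1$ has a certificate in the form of a positive semidefinite matrix (Lemma~\ref{lem:farkas}).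

For small $d$ this is the case. The set $\mathcal G_{1,n}$ is the Euclidean unit ball, and $\mathcal G_{2,n}$ is a ball for the nuclear norm on skew matrices (Proposition~\ref{prop:small}). In general, a projected spectrahedron is convex and semialgebraic, and $\mathcal G_{d,n}$ has both properties, so no obstruction is in sight, and the natural guess is that the answer is yes. It is no.

\begin{theorem}\label{thm:main}
The orbitope $\mathcal G_{3,16}$ is not a projected spectrahedron.
\end{theorem}

\begin{theorem}\label{thm:range}
Let $1\le d<n$.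
\begin{enumerate}
\item[(a)] If $\min(d,n-d)\le2$, then $\mathcal G_{d,n}$ is a projected spectrahedron.
\item[(b)] If $\min(d,n-d)\ge3$ and $\max(d,n-d)\ge13$, then $\mathcal G_{d,n}$ is not a projected spectrahedron.
\item[(c)] If $\min(d,n-d)\ge4$ and $\max(d,n-d)\ge8$, then $\mathcal G_{d,n}$ is not a projected spectrahedron.
\end{enumerate}
In cases (b) and (c) the comass unit ball $\mathcal G_{d,n}^\circ$ is not a projected spectrahedron either.
\end{theorem}

Part (c) rests on Fawzi's theorem on separable states \cite{Fawzi}; Theorem~\ref{thm:main} and part (b) do not use it. The pairs not decided here are those with $\min(d,n-d)=3$ and $\max(d,n-d)\le12$, and those with $4\le\min(d,n-d)\le\max(d,n-d)\le7$.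

The proof of Theorem~\ref{thm:main} has three parts. Section~\ref{sec:local} turns semidefinite certificates into a local condition on the manifold $X_{d,n}$ that can be tested on Taylor polynomials. Sections~\ref{sec:forms} and~\ref{sec:comass} build, from a quartic form $F\ge0$ of a certain shape, a $3$-form $\varphi$ of comass one such that $\frac12F$ is the leading term of $1-\varphi$ along a family of $3$-planes. Section~\ref{sec:quartic} exhibits a quartic of that shape that is not a sum of squares. Part (a) of Theorem~\ref{thm:range} is proved in Section~\ref{sec:small}, part (b) in Section~\ref{sec:quartic}, part (c) in Section~\ref{sec:sep}, and the statement on polar bodies in Section~\ref{sec:polar}.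

Throughout, ``smooth'' means $C^\infty$, $A\succeq0$ and $A\succ0$ mean that the symmetric matrix $A$ is positive semidefinite and positive definite, and $\langle A,B\rangle=\operatorname{tr}(A^TB)$ for real matrices. We give $\wedge_d\mathbb R^n$ the inner product in which the vectors $e_{i_1}\wedge\dots\wedge e_{i_d}$, $i_1<\dots<i_d$, are orthonormal; then $|v_1\wedge\dots\wedge v_d|^2=\det(\langle v_i,v_j\rangle)$.

\section{Projected spectrahedra and their certificates}\label{sec:sdp}

A \emph{pencil} is an affine map $M(z)=M_0+\sum_{i=1}^mz_iM_i$ from $\mathbb R^m$ to the symmetric matrices of some size. It is more convenient to work with pencils than with subspaces of matrices.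

\begin{lemma}\label{lem:pencil}
A set $C\subset\mathbb R^p$ is a projected spectrahedron if and only if $C=\pi(\mathcal S)$, where $\mathcal S=\{z\in\mathbb R^m:M(z)\succeq0\}$ for a pencil $M$, and $\pi:\mathbb R^m\to\mathbb R^p$ is affine.
\end{lemma}

\begin{proof}
If $C$ is the image of a spectrahedron under a linear map, let $M$ be an affine parametrization of the affine subspace and let $\pi$ be $M$ followed by the linear map. Conversely, let $\pi(z)=\pi_0+\sum z_i\pi_i$. The block diagonal matrices with blocks $M(z^+-z^-)$, $z_1^+,\dots,z_m^+$, $z_1^-,\dots,z_m^-$, $1$ form an affine subspace as $z^+,z^-$ range over $\mathbb R^m$. Such a matrix is positive semidefinite exactly if $z^+-z^-\in\mathcal S$ and $z^\pm\ge0$, and every $z\in\mathcal S$ is a difference of two nonnegative vectors. Finally $\pi_0\cdot1+\sum(z_i^+-z_i^-)\pi_i$ is a linear function of the diagonal entries.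
\end{proof}

Finitely many conditions $M^{(k)}(z)\succeq0$ combine into one block diagonal pencil, and an affine equation $a(z)=0$ is the pair of $1\times1$ conditions $a(z)\ge0$, $-a(z)\ge0$. Lemma~\ref{lem:pencil} thus gives two rules that we use freely.
\begin{enumerate}
\item[(P1)] A set described by finitely many linear matrix inequalities and affine equations, with auxiliary variables, is a projected spectrahedron.
\item[(P2)] Linear images of a projected spectrahedron, and its intersections with affine subspaces, are projected spectrahedra.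
\end{enumerate}

An affine function $\langle B,M(z)\rangle+\lambda$ with $B\succeq0$ and $\lambda\ge0$ is nonnegative on $\mathcal S$. The next lemma is the converse, a semidefinite Farkas lemma. It needs a point where $M$ is positive definite: for $M(z)=\left(\begin{smallmatrix}0&z\\z&1\end{smallmatrix}\right)$ we have $\mathcal S=\{0\}$, so $z\ge0$ on $\mathcal S$, but $z=2B_{12}z+B_{22}+\lambda$ forces $B_{22}=0$, hence $B_{12}=0$. Part (i) says that such a point can always be arranged.

\begin{lemma}\label{lem:farkas}
\begin{enumerate}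
\item[(i)] Let $C$ be a bounded projected spectrahedron with more than one point. Then $C=\pi(\mathcal S)$ as in Lemma~\ref{lem:pencil} with $M(z_0)\succ0$ for some $z_0$.
\item[(ii)] Let $M$ be a pencil with $M(z_0)\succ0$, and let $L$ be an affine function with $L\ge0$ on $\mathcal S=\{z:M(z)\succeq0\}$. Then there are $B\succeq0$ and $\lambda\ge0$ with $L(z)=\langle B,M(z)\rangle+\lambda$ for all $z\in\mathbb R^m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Start from any presentation and restrict $M$ and $\pi$ to the affine hull of the convex set $\mathcal S$, parametrized as a new $\mathbb R^m$. Now $\mathcal S$ has an interior point $z_0$. Let $K=\ker M(z_0)$ and $z\in\mathcal S$. For small $\epsilon>0$ the point $z'=z_0+\epsilon(z_0-z)$ lies in $\mathcal S$, and $(1+\epsilon)M(z_0)=M(z')+\epsilon M(z)$. For $v\in K$ the two nonnegative numbers $v^TM(z')v$ and $\epsilon\,v^TM(z)v$ have sum zero, so $v^TM(z)v=0$ and hence $M(z)v=0$. Thus $K\subseteq\ker M(z)$ for all $z\in\mathcal S$, and then for all $z\in\mathbb R^m$, since $\mathcal S$ spans $\mathbb R^m$ affinely.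 If $K^\perp=0$, then $M=0$ and $\mathcal S=\mathbb R^m$, so $C$ is a bounded affine subspace, which is a point; this is excluded. Otherwise compress $M$ to $K^\perp$. This does not change $\mathcal S$, and the compressed $M(z_0)$ is positive definite.

(ii) Let $\mathcal K$ be the convex cone of all functions $\langle B,M(\cdot)\rangle+\lambda$ with $B\succeq0$, $\lambda\ge0$, in the finite-dimensional space of affine functions on $\mathbb R^m$. It is closed. Indeed, if $\langle B_k,M(\cdot)\rangle+\lambda_k$ converges, its values at $z_0$ are bounded, and they are at least $\eta\operatorname{tr}B_k+\lambda_k$, where $\eta>0$ is the least eigenvalue of $M(z_0)$. So $(B_k,\lambda_k)$ is bounded and has a convergent subsequence.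

Suppose $L\notin\mathcal K$. Then some linear functional $\Lambda$ on affine functions has $\Lambda\ge0$ on $\mathcal K$ and $\Lambda(L)<0$. Write $\Lambda(\alpha+\sum\beta_iz_i)=t\alpha+\sum\beta_iy_i$. Then $t=\Lambda(1)\ge0$, and $\langle B,tM_0+\sum y_iM_i\rangle\ge0$ for all $B\succeq0$, which means $tM_0+\sum y_iM_i\succeq0$. If $t>0$, scale to $t=1$; then $y\in\mathcal S$ and $L(y)=\Lambda(L)<0$. If $t=0$, then $z_0+sy\in\mathcal S$ for all $s\ge0$, and $L(z_0+sy)=L(z_0)+s\Lambda(L)\to-\infty$. Both contradict $L\ge0$ on $\mathcal S$.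
\end{proof}

\section{Lines, planes, and the passage between pairs $(d,n)$}\label{sec:small}

The Hodge star is the linear isomorphism $\wedge_d\mathbb R^n\to\wedge_{n-d}\mathbb R^n$ that sends $v_1\wedge\dots\wedge v_d$ to $v_{d+1}\wedge\dots\wedge v_n$ for every positively oriented orthonormal basis $v_1,\dots,v_n$. It maps $X_{d,n}$ onto $X_{n-d,n}$, so
\begin{equation}\label{eq:dual}
\mathcal G_{d,n}\cong\mathcal G_{n-d,n}\quad\text{by a linear isomorphism.}
\end{equation}
Also $0\in\mathcal G_{d,n}$, because $X_{d,n}=-X_{d,n}$. By \eqref{eq:dual}, the following proposition proves Theorem~\ref{thm:range}(a).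

\begin{proposition}\label{prop:small}
The sets $\mathcal G_{1,n}$ and $\mathcal G_{2,n}$ are projected spectrahedra.
\end{proposition}

\begin{proof}
The set $\mathcal G_{1,n}$ is the convex hull of the unit sphere, that is, the ball $\{v:\left(\begin{smallmatrix}1&v^T\\v&I\end{smallmatrix}\right)\succeq0\}$.

For $d=2$ identify $u\wedge v$ with the skew matrix $uv^T-vu^T$, and let $\|A\|_*$ be the nuclear norm, the sum of the singular values of $A$. We claim that $\mathcal G_{2,n}=\{A\text{ skew}:\|A\|_*\le2\}$. For orthonormal $u,v$ the matrix $uv^T-vu^T$ has nonzero singular values $1,1$, and a norm ball is convex; this gives ``$\subseteq$''. Conversely, a skew matrix has a normal form $A=\sum_i\lambda_i\,v_{2i-1}\wedge v_{2i}$ with orthonormal $v_j$ and $\lambda_i\ge0$, and each $\lambda_i$ occurs twice among the singular values, so $\|A\|_*=2\sum\lambda_i$. If $\|A\|_*\le2$, then $\sum\lambda_i\le1$, and $A$ is a convex combination of points of $X_{2,n}$ and of $0$.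

By (P1) it remains to show that $\|A\|_*\le2$ holds if and only if there are symmetric $S,T$ with
\[
\begin{pmatrix}S&A\\A^T&T\end{pmatrix}\succeq0,\qquad\operatorname{tr}S+\operatorname{tr}T\le4 .
\]
Let $A=U\Sigma V^T$ be a singular value decomposition. If $\|A\|_*\le2$, take $S=U\Sigma U^T$ and $T=V\Sigma V^T$; the block matrix is $\left(\begin{smallmatrix}U\\V\end{smallmatrix}\right)\Sigma\left(\begin{smallmatrix}U\\V\end{smallmatrix}\right)^T\succeq0$, and $\operatorname{tr}S+\operatorname{tr}T=2\|A\|_*\le4$. Conversely, $O=UV^T$ is orthogonal with $\langle A,O\rangle=\operatorname{tr}\Sigma=\|A\|_*$, and $\left(\begin{smallmatrix}I&-O\\-O^T&I\end{smallmatrix}\right)=\left(\begin{smallmatrix}I\\-O^T\end{smallmatrix}\right)\left(\begin{smallmatrix}I\\-O^T\end{smallmatrix}\right)^T\succeq0$. The pairing of two positive semidefinite matrices is nonnegative, so $\operatorname{tr}S+\operatorname{tr}T-2\|A\|_*\ge0$, and $\|A\|_*\le2$.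
\end{proof}

A negative answer for one pair spreads to all larger pairs, where size is measured by the dimension $d$ and the codimension $n-d$.

\begin{lemma}\label{lem:mono}
If $d'\ge d$ and $n'-d'\ge n-d$, then $\mathcal G_{d,n}$ is a linear image of $\mathcal G_{d',n'}$. In particular, if $\mathcal G_{d,n}$ is not a projected spectrahedron, then neither is $\mathcal G_{d',n'}$.
\end{lemma}

\begin{proof}
It suffices to raise one of $d$, $n-d$ by one. Let $p:\mathbb R^{n+1}\to\mathbb R^n$ be the orthogonal projection. The map $\wedge_dp$ sends $v_1\wedge\dots\wedge v_d\in X_{d,n+1}$ to the decomposable vector $pv_1\wedge\dots\wedge pv_d$, whose norm is at most $\prod|pv_i|\le1$ by Hadamard's inequality. Such a vector is $t\xi'$ with $t\in[0,1]$ and $\xi'\in X_{d,n}$, so it lies in $\mathcal G_{d,n}$ because $0$ does. Since $\wedge_dp$ fixes $X_{d,n}\subset X_{d,n+1}$ pointwise, $\wedge_dp(\mathcal G_{d,n+1})=\mathcal G_{d,n}$. This raises the codimension. To raise the dimension, combine it with \eqref{eq:dual}: $\mathcal G_{d+1,n+1}\cong\mathcal G_{n-d,n+1}$ maps linearly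 onto $\mathcal G_{n-d,n}\cong\mathcal G_{d,n}$. The last sentence follows from (P2).
\end{proof}

\section{Local sums of squares on the Grassmannian}\label{sec:local}

On the sphere $X_{1,n}$ an affine function $\ell(v)=\lambda-\langle a,v\rangle$ with $a\ne0$ is nonnegative exactly if $\lambda\ge|a|$, and then
\[
\ell(v)=(\lambda-|a|)+\tfrac{|a|}2\,\bigl|v-a/|a|\bigr|^2\qquad(|v|=1)
\]
is a sum of squares. We show that a local form of this holds whenever $\mathcal G_{d,n}$ is a projected spectrahedron. The idea is to lift each $\xi\in X_{d,n}$ to a point $\zeta(\xi)$ of the spectrahedron and to write the certificate $\langle B,M(\zeta(\xi))\rangle$ as a sum of squares by means of the matrix square root of $M(\zeta(\xi))$. The difficulty is regularity: the lift need not be continuous, and the square root is not smooth at singular matrices. Semialgebraic geometry gives smoothness at most points, and the group moves any given point to one of these.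

A subset of $\mathbb R^k$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{f\ge0\}$ with $f$ a polynomial, and a map between such sets is semialgebraic if its graph is. By the Tarski--Seidenberg theorem, images of semialgebraic sets under semialgebraic maps, and compositions of such maps, are semialgebraic. So $X_{d,n}$, the image of $SO(n)$ under a polynomial map, is semialgebraic; as an orbit of a compact Lie group it is also a compact embedded smooth submanifold. We use two standard facts.
\begin{enumerate}
\item[(S1)] A surjective semialgebraic map $A\to A'$ has a semialgebraic section, which may be discontinuous.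
\item[(S2)] A semialgebraic map $f:X\to\mathbb R^p$ on a semialgebraic smooth submanifold $X$ is smooth on a dense open subset of $X$.
\end{enumerate}
Fact (S2) follows from stratification: $X$ has a finite partition into semialgebraic smooth submanifolds on each of which $f$ is smooth; those of dimension $\dim X$ are open in $X$, and the union of the others has smaller dimension, hence empty interior.

\begin{proposition}\label{prop:local}
Suppose that $\mathcal G_{d,n}$ is a projected spectrahedron. Let $\ell$ be an affine function on $\wedge_d\mathbb R^n$ with $\ell\ge0$ on $X=X_{d,n}$, and let $\xi_0\in X$. Then on some neighborhood of $\xi_0$ in $X$ the function $\ell$ is a finite sum of squares of smooth functions.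
\end{proposition}

\begin{proof}
Write $\mathcal G_{d,n}=\pi(\mathcal S)$ with $M(z_0)\succ0$, by Lemma~\ref{lem:farkas}(i). By (S1), applied to $\pi:\mathcal S\cap\pi^{-1}(X)\to X$, there is a semialgebraic map $\zeta:X\to\mathcal S$ with $\pi\circ\zeta=\operatorname{id}_X$. The square root on positive semidefinite matrices is semialgebraic, its graph being $\{(A,R):R\succeq0,\ R^2=A\}$. Hence $R(\xi)=M(\zeta(\xi))^{1/2}$ is a semialgebraic matrix function on $X$, and by (S2) it is smooth on a dense open set $U\subset X$.

Let $\ell'$ be any affine function with $\ell'\ge0$ on $X$. Then $\ell'\ge0$ on $\operatorname{conv}X=\pi(\mathcal S)$, so Lemma~\ref{lem:farkas}(ii) gives $\ell'\circ\pi=\langle B,M(\cdot)\rangle+\lambda$. Write $B=\sum_jb_jb_j^T$. For $\xi\in X$,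
\[
\ell'(\xi)=\ell'(\pi(\zeta(\xi)))=\sum_jb_j^TR(\xi)^2b_j+\lambda=\sum_j|R(\xi)b_j|^2+(\sqrt\lambda)^2,
\]
which on $U$ is a finite sum of squares of smooth functions. The set $U$ does not depend on $\ell'$.

Choose $g\in SO(n)$ with $g\xi_0\in U$. Since $g$ acts linearly on $\wedge_d\mathbb R^n$ and preserves $X$, the function $\ell'=\ell\circ g^{-1}$ is affine and nonnegative on $X$. So $\ell'=\sum f_j^2$ on $U$ with $f_j$ smooth, and $\ell=\sum(f_j\circ g)^2$ on the neighborhood $g^{-1}U$ of $\xi_0$.
\end{proof}

The last step is the only one that uses the group, and it needs both that the action on $X$ is transitive and that $U$ serves all $\ell'$ at once. Without it the proof says nothing about a zero of $\ell$ that happens to lie outside $U$.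

The proposition has content only at rather degenerate points. If $\ell(\xi_0)>0$, then $\ell=(\sqrt\ell)^2$ near $\xi_0$. If $\ell(\xi_0)=0$ and the Hessian of $\ell|_X$ is positive definite, the Morse lemma writes $\ell$ as the sum of the squares of local coordinates. The lowest-order term of a nonnegative function at a zero is a nonnegative form, of even degree, and in degree $2$ every such form is a sum of squares of linear forms. So the first chance for an obstruction is a function that vanishes to fourth order.

\begin{lemma}\label{lem:taylor}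
Let $f_1,\dots,f_k$ be smooth near $0\in\mathbb R^m$, and suppose that $\sum_jf_j(v)^2=G(v)+O(|v|^5)$ with $G$ a quartic form. Then $G$ is a sum of squares of quadratic forms.
\end{lemma}

\begin{proof}
From $f_j^2\le\sum_if_i^2=O(|v|^4)$ we get $f_j=O(|v|^2)$, so $f_j$ and its gradient vanish at $0$, and $f_j=g_j+O(|v|^3)$ with $g_j$ a quadratic form. Then $\sum g_j^2-G$ is a quartic form that is $O(|v|^5)$. Replacing $v$ by $sv$, dividing by $s^4$ and letting $s\to0$ shows that it is zero.
\end{proof}

To prove Theorem~\ref{thm:main} it is now enough to find a $3$-form $\varphi\le1$ on $X_{3,16}$ and a smooth map $\psi$ from a neighborhood of $0\in\mathbb R^m$ to $X_{3,16}$ such that $1-\varphi\circ\psi=G+O(|v|^5)$ with a quartic form $G$ that is not a sum of squares.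

\section{Three-forms built from bilinear maps}\label{sec:forms}

We want $3$-forms whose values on many $3$-planes are explicit. Let $H=V_1\oplus V_2\oplus V_3$ be an orthogonal sum of Euclidean spaces, write $u^{(i)}$ for the component of $u\in H$ in $V_i$, and let $X_3(H)$ be the set of all $u_1\wedge u_2\wedge u_3$ with $u_1,u_2,u_3\in H$ orthonormal. A bilinear map $\mu:V_2\times V_3\to V_1$ defines the alternating $3$-form
\begin{equation}\label{eq:phi}
\varphi(u_1,u_2,u_3)=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\,\bigl\langle u_{\sigma1}^{(1)},\,\mu\bigl(u_{\sigma2}^{(2)},u_{\sigma3}^{(3)}\bigr)\bigr\rangle .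
\end{equation}
If $u_i\in V_i$ for $i=1,2,3$, only $\sigma=\operatorname{id}$ contributes. Hence, for $B\in V_2$ and $C\in V_3$ with $\mu(B,C)\ne0$, the point
\[
\xi(B,C)=\frac{\mu(B,C)}{|\mu(B,C)|}\wedge\frac B{|B|}\wedge\frac C{|C|}\in X_3(H)
\]
satisfies $\varphi(\xi(B,C))=|\mu(B,C)|/(|B||C|)$, that is,
\begin{equation}\label{eq:defect}
1-\varphi(\xi(B,C))=1-\sqrt{1-\frac{\Delta(B,C)}{|B|^2|C|^2}},\qquad\Delta(B,C)=|B|^2|C|^2-|\mu(B,C)|^2 .
\end{equation}
So on these planes $1-\varphi$ is governed by the polynomial $\Delta$, which we call the \emph{defect} of $\mu$ and which we are free to design.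

Take $V_2=V_3=\mathbb R\oplus E$ with $E$ Euclidean, write $B=(b_0,b)$ and $C=(c_0,c)$, and look at the family $B=C=(1,v)$ with $v\in E$ small. We want $\Delta$ to vanish to fourth order at $v=0$. A first attempt is $\mu(B,C)=(b_0c_0+\langle b,Dc\rangle,\,q(b,c))$ with $D$ a symmetric operator and $q$ a vector-valued symmetric bilinear map. Along the family,
\[
\Delta=2\bigl(|v|^2-\langle v,Dv\rangle\bigr)+\bigl(|v|^4-\langle v,Dv\rangle^2-|q(v,v)|^2\bigr).
\]
This fails: on a subspace where the quadratic term vanishes, the quartic term is $-|q(v,v)|^2\le0$, so $\Delta\ge0$ forces $\Delta=0$ there. The remedy is to keep $D\ne I$ and to cancel the quadratic term with a further component of $\mu$. If $I-D=2N^*N$ for a linear map $N$, the quadratic term is $4|Nv|^2$, and this is the squared length of $N(b_0c+c_0b)$ at $B=C=(1,v)$.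

\begin{example}\label{ex:model}
Let $E=\mathbb R$, $V_1=\mathbb R^2$, so that $H=\mathbb R^6$, and for $0\le a\le1$ let
\[
\mu(B,C)=\bigl(b_0c_0+(1-2a^2)bc,\ a(b_0c+c_0b)\bigr).
\]
In $|B|^2|C|^2-|\mu|^2$ the terms $b_0^2c_0^2$ cancel, $b_0^2c^2$ and $c_0^2b^2$ have coefficient $1-a^2$, the term $b_0c_0bc$ has coefficient $-2(1-2a^2)-2a^2=-2(1-a^2)$, and $b^2c^2$ has coefficient $1-(1-2a^2)^2=4a^2(1-a^2)$. Thus
\[
\Delta(B,C)=(1-a^2)(b_0c-c_0b)^2+4a^2(1-a^2)\,b^2c^2\ \ge0 .
\]
At $B=C=(1,v)$ the first term vanishes, and \eqref{eq:defect} gives $1-\varphi=2a^2(1-a^2)v^4+O(v^6)$. For $a=0$ the map $\mu$ is the inner product, for $a=1$ it is the multiplication of complex numbers, and in both cases the quartic term is zero; for $0<a<1$ the function $1-\varphi$ vanishes to order exactly four along the curve. In one variable the leading term is a square. To get a leading term that is not a sum of squares we need more variables and the component $q$.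
\end{example}

The general construction starts from the following \emph{data}: a Euclidean space $E\neq0$, a linear map $N:E\to\mathbb R^k$ with adjoint $N^*$, and a symmetric bilinear map $q:E\times E\to\mathbb R^l$. Put $D=I-2N^*N$, $V_1=\mathbb R\oplus\mathbb R^k\oplus\mathbb R^l$, $V_2=V_3=\mathbb R\oplus E$, and
\begin{equation}\label{eq:mu}
\mu(B,C)=\bigl(b_0c_0+\langle b,Dc\rangle,\ N(b_0c+c_0b),\ q(b,c)\bigr).
\end{equation}
Let $Q(b,c)=(\langle b,Dc\rangle,q(b,c))\in\mathbb R^{1+l}$, a symmetric bilinear map. Since $\langle v,Dv\rangle=|v|^2-2|Nv|^2$, the quartic form $F(v)=|v|^4-|Q(v,v)|^2$ on $E$ equals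
\begin{equation}\label{eq:F}
F(v)=4|Nv|^2\bigl(|v|^2-|Nv|^2\bigr)-|q(v,v)|^2 .
\end{equation}

\begin{lemma}\label{lem:identity}
With $\tau=b_0c-c_0b$, the defect of the map \eqref{eq:mu} is
\[
\Delta(B,C)=\langle\tau,(I-N^*N)\tau\rangle+|b|^2|c|^2-|Q(b,c)|^2 .
\]
In particular $\Delta=F(v)$ at $B=C=(1,v)$.
\end{lemma}

\begin{proof}
Expand $|B|^2|C|^2=(b_0^2+|b|^2)(c_0^2+|c|^2)$ and $|\mu(B,C)|^2$. The terms $b_0^2c_0^2$ cancel, and
\begin{multline*}
\Delta=b_0^2\bigl(|c|^2-|Nc|^2\bigr)+c_0^2\bigl(|b|^2-|Nb|^2\bigr)-2b_0c_0\bigl(\langle b,Dc\rangle+\langle Nb,Nc\rangle\bigr)\\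
+|b|^2|c|^2-\langle b,Dc\rangle^2-|q(b,c)|^2 .
\end{multline*}
Since $\langle b,Dc\rangle+\langle Nb,Nc\rangle=\langle b,(I-N^*N)c\rangle$, the first line is $\langle\tau,(I-N^*N)\tau\rangle$. For $B=C=(1,v)$ we have $\tau=0$.
\end{proof}

The condition $F\ge0$ concerns only the diagonal $b=c$. Because $Q$ is symmetric, it extends to all pairs.

\begin{lemma}\label{lem:polarize}
Let $\beta:E\times E\to\mathbb R^p$ be symmetric bilinear with $|\beta(v,v)|\le\kappa|v|^2$ for all $v$. Then $|\beta(b,c)|\le\kappa|b||c|$ for all $b,c$.
\end{lemma}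

\begin{proof}
For a unit vector $t\in\mathbb R^p$ write $\langle t,\beta(b,c)\rangle=\langle b,A_tc\rangle$ with $A_t$ symmetric. The hypothesis puts the eigenvalues of $A_t$ in $[-\kappa,\kappa]$, so $\langle t,\beta(b,c)\rangle\le\kappa|b||c|$. Take $t$ in the direction of $\beta(b,c)$.
\end{proof}

\begin{corollary}\label{cor:bounds}
Suppose that $F\ge0$ and $\|N\|\le\frac14$. Then $|\mu(B,C)|\le|B||C|$, and the three components of $\mu$ satisfy
\[
|b_0c_0+\langle b,Dc\rangle|\le|B||C|,\qquad|N(b_0c+c_0b)|\le\tfrac14|B||C|,\qquad|q(b,c)|\le\tfrac12|B||C| .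
\]
\end{corollary}

\begin{proof}
From $F\ge0$ we get $|Q(v,v)|\le|v|^2$, hence $|Q(b,c)|\le|b||c|$ by Lemma~\ref{lem:polarize}. Together with $N^*N\preceq\frac1{16}I$ this gives $\Delta\ge0$ by Lemma~\ref{lem:identity}, which is the first claim and implies the bound on the first component. Next, $|N(b_0c+c_0b)|\le\frac14(|b_0||c|+|b||c_0|)\le\frac14|B||C|$ by Cauchy--Schwarz. Finally \eqref{eq:F} and $F\ge0$ give $|q(v,v)|^2\le4|Nv|^2|v|^2\le\frac14|v|^4$, so $|q(b,c)|\le\frac12|b||c|$ by Lemma~\ref{lem:polarize}.
\end{proof}

\section{The comass bound}\label{sec:comass}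

The inequality $|\mu(B,C)|\le|B||C|$ bounds $\varphi$ by $1$ on the planes spanned by one vector from each $V_i$. It does not bound $\varphi$ by $1$ on all planes.

\begin{example}\label{ex:cross}
Let $V_1=V_2=V_3=\mathbb R^3$ and $\mu(B,C)=B\times C$, so $|\mu(B,C)|\le|B||C|$. The vectors $u_i=\frac1{\sqrt3}(e_i,e_i,e_i)$ are orthonormal in $\mathbb R^9$. Each of the six terms of \eqref{eq:phi} is $\operatorname{sgn}(\sigma)\det(e_{\sigma1},e_{\sigma2},e_{\sigma3})/3\sqrt3=1/3\sqrt3$, so $\varphi(u_1,u_2,u_3)=2/\sqrt3>1$.
\end{example}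

On a general plane, $\varphi$ will split into three terms, according to which basis vector supplies the $V_1$-component. Each term carries a factor $h_i\le1$, and in Example~\ref{ex:cross} all three factors equal $1$. The next lemma says how much smaller they must be. The angles in its proof come from the fact that for $h_i=\sin\theta_i$ with $\theta_1+\theta_2+\theta_3=\pi$ the inequality becomes an exact sum of two squares; the hypothesis serves to dominate $(h_1,h_2,h_3)$ by such a triple.

\begin{lemma}\label{lem:trig}
Let $h_i\in[0,1]$ with $h_1^2+h_2^2+h_3^2\le2$, and let $r_i,s_i\ge0$ with $r_i^2+s_i^2=1$ for $i=1,2,3$. Then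
\[
S=h_1r_1s_2s_3+h_2s_1r_2s_3+h_3s_1s_2r_3\le1 .
\]
\end{lemma}

\begin{proof}
By symmetry let $h_3$ be the smallest $h_i$. Choose $\theta_1,\theta_2\in[0,\frac\pi2]$ with $\sin\theta_i=h_i$, and put $\theta_3=\pi-\theta_1-\theta_2\in[0,\pi]$, so that $\cos\theta_3=-\cos(\theta_1+\theta_2)$.

We first show $h_3\le\sin\theta_3$. If $\theta_1+\theta_2\le\frac\pi2$, then $\sin\theta_3=\sin(\theta_1+\theta_2)\ge\sin\theta_1=h_1\ge h_3$. Otherwise all three cosines are nonnegative. Adding
\begin{align*}
\sin^2\theta_1+\sin^2\theta_2&=1-\cos(\theta_1+\theta_2)\cos(\theta_1-\theta_2)=1+\cos\theta_3\cos(\theta_1-\theta_2),\\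
\sin^2\theta_3&=1-\cos^2\theta_3=1+\cos\theta_3\cos(\theta_1+\theta_2)
\end{align*}
gives $\sum\sin^2\theta_i=2+2\cos\theta_1\cos\theta_2\cos\theta_3\ge2$. Hence $\sin^2\theta_3\ge2-h_1^2-h_2^2\ge h_3^2$, and $\sin\theta_3\ge0$.

So $S$ does not decrease when $h_3$ is replaced by $\sin\theta_3$. Cauchy--Schwarz against the unit vector $(r_3,s_3)$ gives
\[
S^2\le\mathcal E:=\sin^2\theta_3\,s_1^2s_2^2+(\sin\theta_1\,r_1s_2+\sin\theta_2\,s_1r_2)^2 .
\]
Subtract $\mathcal E$ from $1=r_1^2r_2^2+r_1^2s_2^2+s_1^2r_2^2+s_1^2s_2^2$ and use $\sin\theta_1\sin\theta_2=\cos\theta_1\cos\theta_2+\cos\theta_3$: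
\begin{align*}
1-\mathcal E&=r_1^2r_2^2+\cos^2\theta_1\,r_1^2s_2^2+\cos^2\theta_2\,s_1^2r_2^2+\cos^2\theta_3\,s_1^2s_2^2\\
&\qquad-2(\cos\theta_1\cos\theta_2+\cos\theta_3)\,r_1s_1r_2s_2\\
&=(\cos\theta_1\,r_1s_2-\cos\theta_2\,s_1r_2)^2+(r_1r_2-\cos\theta_3\,s_1s_2)^2\ \ge0 .\qedhere
\end{align*}
\end{proof}

The constant $2$ cannot be raised: for $h=(1,1,\eta)$ and $r_1=s_1=r_2=s_2=1/\sqrt2$ we have $S=s_3+\frac\eta2r_3$, whose maximum is $\sqrt{1+\eta^2/4}>1$.

The map \eqref{eq:mu} stays within this bound because its one large component is scalar. A scalar alternating form of norm one contributes at most $1$ to $\sum h_i^2$, not $3$, and the two vector-valued components are small.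

\begin{proposition}\label{prop:comass}
Let $(E,N,q)$ be data with $F\ge0$ and $\|N\|\le\frac14$, and let $\varphi$ be the $3$-form \eqref{eq:phi} of the map \eqref{eq:mu}. Then $|\varphi|\le1$ on $X_3(H)$.
\end{proposition}

\begin{proof}
\emph{An adapted basis.} Let $P\subset H$ be a $3$-plane and $V_{23}=V_2\oplus V_3$. Choose an orthonormal basis $u_1,u_2,u_3$ of $P$ that diagonalizes the symmetric form $\langle u^{(1)},u'^{(1)}\rangle$ on $P$. Then the $V_1$-components of the $u_i$ are pairwise orthogonal, and since the $u_i$ are, so are their $V_{23}$-components. Therefore $u_i=r_ia_i+s_iy_i$ with $r_i,s_i\ge0$, $r_i^2+s_i^2=1$, unit vectors $a_i\in V_1$ and orthonormal $y_1,y_2,y_3\in V_{23}$. (If $r_i=0$, then $a_i$ is arbitrary; if some $s_i$ vanish, complete the remaining $y_j$ to an orthonormal triple, using $\dim V_{23}\ge4$.)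

\emph{Expansion of $\varphi$.} For $y,y'\in V_{23}$ put
\[
\Omega(y,y')=\mu\bigl(y^{(2)},y'^{(3)}\bigr)-\mu\bigl(y'^{(2)},y^{(3)}\bigr)\in V_1 .
\]
In \eqref{eq:phi} a term is zero unless its first slot has a nonzero $V_1$-component and its other two slots have nonzero $V_{23}$-components. So $\varphi$ vanishes if two arguments lie in $V_1$ or all three lie in $V_{23}$, and $\varphi(a,y,y')=\langle a,\Omega(y,y')\rangle$ for $a\in V_1$. Expanding $\varphi(u_1,u_2,u_3)$ multilinearly leaves three terms, and
\[
|\varphi(u_1,u_2,u_3)|\le h_1r_1s_2s_3+h_2s_1r_2s_3+h_3s_1s_2r_3,\qquad h_i=|\langle a_i,\Omega(y_j,y_k)\rangle|\le|\Omega(y_j,y_k)|,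
\]
where $\{i,j,k\}=\{1,2,3\}$. By Lemma~\ref{lem:trig} it suffices to show $h_i\le1$ and $\sum h_i^2\le2$.

\emph{Alternation keeps the bounds.} Let $\beta:V_2\times V_3\to\mathbb R^p$ be bilinear with $|\beta(B,C)|\le\kappa|B||C|$. By Cauchy--Schwarz,
\begin{equation}\label{eq:alt}
\bigl|\beta(y^{(2)},y'^{(3)})-\beta(y'^{(2)},y^{(3)})\bigr|\le\kappa\bigl(|y^{(2)}||y'^{(3)}|+|y^{(3)}||y'^{(2)}|\bigr)\le\kappa|y||y'| .
\end{equation}
With $\beta=\mu$ and Corollary~\ref{cor:bounds} this gives $h_i\le1$.

\emph{The sum of the $h_i^2$.} Write $\Omega=(\Omega_0,\Omega_N,\Omega_q)$ according to the three components of $\mu$, and apply \eqref{eq:alt} to each, with $\kappa=1,\frac14,\frac12$ from Corollary~\ref{cor:bounds}. For the vector-valued components we bound the three pairs separately: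
\[
\sum_{j<k}|\Omega_N(y_j,y_k)|^2\le\tfrac3{16},\qquad\sum_{j<k}|\Omega_q(y_j,y_k)|^2\le\tfrac34 .
\]
The scalar alternating form $\Omega_0$, restricted to the span of $y_1,y_2,y_3$, is given by a skew $3\times3$ matrix of operator norm at most $1$. Such a matrix acts as the cross product with a vector whose entries are, up to sign, the three entries above the diagonal, so its operator norm is $\bigl(\sum_{j<k}\Omega_0(y_j,y_k)^2\bigr)^{1/2}$. Hence $\sum h_i^2\le1+\frac3{16}+\frac34=\frac{31}{16}<2$.
\end{proof}

\section{A quartic form, and the proof of Theorem~\ref{thm:main}}\label{sec:quartic}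

We need data for which $F$ is nonnegative but not a sum of squares. If $q=0$ and $\|N\|\le1$, then \eqref{eq:F} is a product of two nonnegative quadratic forms and so a sum of squares of products of linear forms; this is why $q$ is needed. Consider
\begin{equation}\label{eq:F0}
F_0=(y^2+64z^2+64w^2)(x^2+y^2+z^2+w^2)-(8xw+3yz)^2-81y^2w^2 .
\end{equation}
In the expansion, $x^2w^2$ has coefficient $64-64=0$, $y^2w^2$ has $1+64-81=-16$, $y^2z^2$ has $1+64-9=56$, and $z^2w^2$ has $64+64=128$. Hence
\begin{equation}\label{eq:F0exp}
F_0=(y^2-8w^2)^2+64z^4+56y^2z^2+128z^2w^2+x^2(y^2+64z^2)-48\,xyzw .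
\end{equation}
The constants in \eqref{eq:F0} produce three degeneracies: there is no term $x^4$, there is no term $x^2w^2$, and on the plane $x=z=0$ the form vanishes along two lines. Each removes a monomial from the quadratic forms in a would-be representation as a sum of squares, until too little is left to produce $-48\,xyzw$.

\begin{lemma}\label{lem:quartic}
The form $F_0$ is nonnegative on $\mathbb R^4$ and is not a sum of squares of quadratic forms.
\end{lemma}

\begin{proof}
\emph{Nonnegativity.} By continuity assume $(y,z)\ne0$. Put $Y=y^2$, $Z=z^2$, $W=w^2$ and $m=\frac{YZ}{Y+64Z}$, so $0\le m\le Z$. The form \eqref{eq:F0exp} is quadratic in $x$, and completing the square subtracts $\frac{24^2\,YZW}{Y+64Z}=576\,mW$: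
\[
F_0=(Y+64Z)\Bigl(x-\frac{24\,yzw}{Y+64Z}\Bigr)^2+G .
\]
The remainder is quadratic in $W$, namely $G=64W^2-16\,\rho W+R$ with
\[
\rho=Y-8Z+36m,\qquad R=Y^2+56YZ+64Z^2 .
\]
Thus $G=(8W-\rho)^2+(R-\rho^2)$. Now $R-(Y-8Z)^2=72YZ=72m(Y+64Z)$ and $\rho^2=(Y-8Z)^2+72m(Y-8Z)+1296m^2$, so
\[
R-\rho^2=72m(Y+64Z)-72m(Y-8Z)-1296m^2=72^2mZ-1296m^2=1296\,m(4Z-m)\ge0 .
\]

\emph{Not a sum of squares.} Suppose $F_0=\sum_jg_j^2$ with quadratic forms $g_j$. The coefficient of $x^4$ is the sum of the squares of the $x^2$-coefficients of the $g_j$, and it is $0$; so no $g_j$ contains $x^2$. Then the coefficient of $x^2w^2$ is the sum of the squares of the $xw$-coefficients, and it is $0$; so no $g_j$ contains $xw$. Setting $x=z=0$ gives $(y^2-8w^2)^2=\sum g_j(0,y,0,w)^2$. Each binary quadratic form $g_j(0,y,0,w)$ vanishes on the two lines $y=\pm\sqrt8\,w$, so it equals $\delta_j(y^2-8w^2)$, and $\sum\delta_j^2=1$. In particular no $g_j$ contains $yw$, and the $w^2$-coefficient of $g_j$ is $-8\delta_j$. Let $\alpha_j,\beta_j,\gamma_j$ be the coefficients of $xy$, $zw$, $z^2$ in $g_j$, and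 compare coefficients with \eqref{eq:F0exp}.
\begin{itemize}
\item $x^2y^2$: since $x^2$ is absent, $\sum\alpha_j^2=1$.
\item $z^4$: $\sum\gamma_j^2=64$.
\item $z^2w^2$: $\sum\beta_j^2-16\sum\gamma_j\delta_j=128$, so $\sum\beta_j^2\le128+16\cdot8\cdot1=256$ by Cauchy--Schwarz.
\item $xyzw$: of the products $(xy)(zw)$, $(xz)(yw)$, $(xw)(yz)$ only the first occurs, so $2\sum\alpha_j\beta_j=-48$.
\end{itemize}
Cauchy--Schwarz now gives $24=|\sum\alpha_j\beta_j|\le1\cdot16$, a contradiction.
\end{proof}

It remains to realize $F_0$ in the shape \eqref{eq:F} with $\|N\|\le\frac14$. Two adjustments do this. We scale $N$ and $q$ by a small factor $\varepsilon$, which multiplies the quartic by a positive constant and so does not affect Lemma~\ref{lem:quartic}; and we choose the norm on $E$ so that the factor $|v|^2-|Nv|^2$ in \eqref{eq:F} is the standard sum of squares.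

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varepsilon=\frac1{32}$. For $v=(x,y,z,w)\in\mathbb R^4$ put
\[
Nv=\varepsilon(y,8z,8w)\in\mathbb R^3,\qquad q(v,v)=2\varepsilon\,(8xw+3yz,\ 9yw)\in\mathbb R^2,
\]
where $q$ is the symmetric bilinear map with these diagonal values, and let $E$ be $\mathbb R^4$ with the inner product whose squared norm is $|v|^2=x^2+y^2+z^2+w^2+|Nv|^2$. Then $|Nv|^2\le64\varepsilon^2|v|^2=\frac1{16}|v|^2$, and \eqref{eq:F} and \eqref{eq:F0} give $F=4\varepsilon^2F_0$, which is nonnegative by Lemma~\ref{lem:quartic}. The space $H$ has dimension $(1+3+2)+5+5=16$, and an isometry $H\cong\mathbb R^{16}$ identifies $X_3(H)$ with $X=X_{3,16}$. By Proposition~\ref{prop:comass}, the affine function $\ell=1-\varphi$ is nonnegative on $X$.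

For $v\in E$ let $B\in V_2$ and $C\in V_3$ both be $(1,v)$. The first coordinate of $\mu(B,C)$ is $1+|v|^2-2|Nv|^2\ge1$, so $\psi(v)=\xi(B,C)$ is defined and $\psi:E\to X$ is smooth. By Lemma~\ref{lem:identity}, \eqref{eq:defect} and $1-\sqrt{1-\eta}=\frac\eta2+O(\eta^2)$,
\[
\ell(\psi(v))=1-\sqrt{1-\frac{F(v)}{(1+|v|^2)^2}}=\tfrac12F(v)+O(|v|^6).
\]
Suppose that $\mathcal G_{3,16}$ is a projected spectrahedron. By Proposition~\ref{prop:local}, $\ell=\sum_jf_j^2$ near $\psi(0)$ with finitely many smooth $f_j$. Lemma~\ref{lem:taylor}, applied to the functions $f_j\circ\psi$, shows that $\frac12F=2\varepsilon^2F_0$ is a sum of squares of quadratic forms. This contradicts Lemma~\ref{lem:quartic}.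
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
By \eqref{eq:dual} we may assume $d\le n-d$. Then $d\ge3$ and $n-d\ge13$, and Lemma~\ref{lem:mono} applies to $\mathcal G_{3,16}$, which has dimension and codimension $(3,13)$.
\end{proof}

\section{Separable states as the image of a face of $\mathcal G_{4,12}$}\label{sec:sep}

For $d=4$ a smaller ambient dimension can be reached by a different route, through the following result. For $x\in\mathbb C^3$, the matrix $xx^*$ is Hermitian of size $3$, and $\otimes$ is the Kronecker product.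

\begin{theorem}[Fawzi \cite{Fawzi}]\label{thm:fawzi}
The set $\operatorname{Sep}(3,3)=\operatorname{conv}\{xx^*\otimes yy^*:\ x,y\in\mathbb C^3,\ |x|=|y|=1\}$ is not a projected spectrahedron.
\end{theorem}

The matrix $xx^*$ depends only on the complex line through $x$, and so does the real $2$-vector $x\wedge ix$. A pair of lines, one in each summand of $\mathbb C^3\oplus\mathbb C^3$, spans a real $4$-plane in $\mathbb R^{12}$. The task is to cut out the convex hull of these $4$-planes from $\mathcal G_{4,12}$ by linear equations. The tool is an elementary principle: if an affine function $\ell$ is nonnegative on a set $A$, then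
\begin{equation}\label{eq:face}
\operatorname{conv}A\cap\{\ell=0\}=\operatorname{conv}(A\cap\{\ell=0\}),
\end{equation}
since a convex combination with positive weights of nonnegative numbers vanishes only if each does. We apply it first to select the complex planes, then to select the split ones.

For a $2$-form $\omega$ on a real vector space, $\frac12\omega^2=\frac12\omega\wedge\omega$ is the alternating $4$-form
\[
\tfrac12\omega^2(u_1,u_2,u_3,u_4)=\omega_{12}\omega_{34}-\omega_{13}\omega_{24}+\omega_{14}\omega_{23},\qquad\omega_{jk}=\omega(u_j,u_k).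
\]

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]
By \eqref{eq:dual} and Lemma~\ref{lem:mono} it suffices to treat $\mathcal G_{4,12}$, which has dimension and codimension $(4,8)$. Write $\mathbb R^{12}=W_1\oplus W_2$ with $W_1=W_2=\mathbb C^3$, inner product $\langle u,v\rangle=\operatorname{Re}u^*v$, complex structure $Ju=iu$, and projections $\pi_j$ onto $W_j$. Let $\omega(u,v)=\langle Ju,v\rangle=\operatorname{Im}u^*v$ be the K\"ahler form and $\omega_j(u,v)=\omega(\pi_ju,\pi_jv)$. For an oriented $4$-plane $P$ let $\xi_P\in X_{4,12}$ be its point. The \emph{complex orientation} of a complex $2$-plane $P$ is given by $v_1\wedge Jv_1\wedge v_2\wedge Jv_2$ for any unitary basis $v_1,v_2$; it does not depend on the basis because $U(2)$ is connected.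

\emph{Step 1: complex planes.} We recall Wirtinger's inequality: $\frac12\omega^2(\xi_P)\le1$, with equality if and only if $P$ is complex and has its complex orientation. The form $\omega|_P$ is represented by the skew operator $A=\operatorname{pr}_PJ$ on $P$, of norm at most $1$. In an orthonormal basis $u_1,\dots,u_4$ of $P$ with $Au_1=\lambda_1u_2$, $Au_3=\lambda_2u_4$ and $\lambda_1,\lambda_2\in[0,1]$ (the normal form of $A$), only $\omega_{12}=\lambda_1$ and $\omega_{34}=\lambda_2$ can be nonzero. As $\xi_P=\pm u_1\wedge\dots\wedge u_4$, we get $\frac12\omega^2(\xi_P)=\pm\lambda_1\lambda_2\le1$. Equality forces the sign $+$ and $\lambda_1=\lambda_2=1$; then the unit vector $Ju_1$ has a projection of length one, so $Ju_1=u_2$, and in the same way $Ju_3=u_4$. Conversely, $\frac12\omega^2(v_1,Jv_1,v_2,Jv_2)=1$ for unitary $v_1,v_2$. By \eqref{eq:face}, $\mathcal F_1=\mathcal G_{4,12}\cap\{\frac12\omega^2=1\}$ is the convex hull of the $\xi_P$ with $P$ complex and complex oriented.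

\emph{Step 2: split planes.} Let $P$ be such a plane and $j\in\{1,2\}$. Choose a unitary basis $v_1,v_2$ of $P$ that diagonalizes the Hermitian form $(\pi_ju)^*(\pi_jv)$, with $a_k=|\pi_jv_k|^2\ge0$. Then $\omega_j(v_k,Jv_k)=a_k$, and $\omega_j$ pairs $v_1,Jv_1$ with $v_2,Jv_2$ to zero because $(\pi_jv_1)^*(\pi_jv_2)=0$. So $\omega_j^2(\xi_P)=2a_1a_2\ge0$, with equality if and only if $\pi_j|_P$ has a nonzero kernel. By \eqref{eq:face}, applied to $\omega_1^2$ and then to $\omega_2^2$, the set $\mathcal F_2=\mathcal F_1\cap\{\omega_1^2=\omega_2^2=0\}$ is the convex hull of the $\xi_P$ for which both $\ker\pi_2|_P=P\cap W_1$ and $\ker\pi_1|_P=P\cap W_2$ are nonzero. These two complex subspaces meet in $0$ and $\dim_{\mathbb C}P=2$, so the condition says that $P=L_1\oplus L_2$ with complex lines $L_j\subset W_j$. Thus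
\[
\mathcal F_2=\operatorname{conv}\{(x\wedge ix)\wedge(y\wedge iy):\ x\in W_1,\ y\in W_2,\ |x|=|y|=1\}.
\]
This set lies in the subspace $\wedge_2W_1\otimes\wedge_2W_2\subset\wedge_4\mathbb R^{12}$, where exterior and tensor products are over $\mathbb R$ and $\alpha\otimes\beta$ corresponds to $\alpha\wedge\beta$.

\emph{Step 3: the map to matrices.} The expression $\frac i2(uv^*-vu^*)$ is real bilinear and alternating in $u,v\in\mathbb C^3$, so it defines a real linear map $\rho$ from $\wedge_2\mathbb R^6$ to complex $3\times3$ matrices, and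
\[
\rho(x\wedge ix)=\tfrac i2\bigl(-i\,xx^*-i\,xx^*\bigr)=xx^* .
\]
The map $(\alpha,\beta)\mapsto\rho(\alpha)\otimes\rho(\beta)$ is real bilinear, so it induces a real linear map on $\wedge_2W_1\otimes\wedge_2W_2$, and this map takes $\mathcal F_2$ onto $\operatorname{Sep}(3,3)$. If $\mathcal G_{4,12}$ were a projected spectrahedron, then by (P2) so would be $\mathcal F_1$, $\mathcal F_2$ and $\operatorname{Sep}(3,3)$, contrary to Theorem~\ref{thm:fawzi}.
\end{proof}

\section{The comass unit ball}\label{sec:polar}

The last sentence of Theorem~\ref{thm:range} follows from parts (b) and (c) and the next proposition, in which the certificates of Lemma~\ref{lem:farkas} become the auxiliary variables.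

\begin{proposition}\label{prop:polar}
If $\mathcal G_{d,n}^\circ$ is a projected spectrahedron, then so is $\mathcal G_{d,n}$.
\end{proposition}

\begin{proof}
The set $\mathcal G=\mathcal G_{d,n}$ is compact and convex. It contains the vectors $\pm e_{i_1}\wedge\dots\wedge e_{i_d}$, hence a ball around $0$, so $\mathcal G^\circ$ is bounded; and $\mathcal G^\circ$ contains a ball around $0$ because $\mathcal G$ is bounded. By the bipolar theorem, a closed convex set containing $0$ is the polar of its polar:
\[
\mathcal G=\{\xi\in\wedge_d\mathbb R^n:\ \varphi(\xi)\le1\text{ for all }\varphi\in\mathcal G^\circ\}.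
\]
By Lemma~\ref{lem:farkas}(i), $\mathcal G^\circ=\pi(\mathcal S)$ with $M(z_0)\succ0$; here $\pi(z)$ is a $d$-form depending affinely on $z$. So $\xi\in\mathcal G$ if and only if the affine function $z\mapsto1-\pi(z)(\xi)$ is nonnegative on $\mathcal S$. By Lemma~\ref{lem:farkas}(ii) this holds if and only if there are $B\succeq0$ and $\lambda\ge0$ with
\[
1-\pi(z)(\xi)=\langle B,M(z)\rangle+\lambda\quad\text{for all }z .
\]
Comparing the constant terms and the coefficients of the $z_i$ turns this identity into finitely many affine equations in $(\xi,B,\lambda)$. By (P1), $\mathcal G$ is a projected spectrahedron.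
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fawzi}
H. Fawzi, \emph{The set of separable states has no finite semidefinite representation except in dimension $3\times2$}, Comm. Math. Phys. 386 (2021).

\bibitem{SSS}
Raman Sanyal, Frank Sottile, and Bernd Sturmfels, \emph{Orbitopes}, arXiv:0911.5436 (2009).

\end{thebibliography}
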